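# Ineffable cardinals and monochromatic rectangles with $\kappa^\omega$ rows

Throughout, $\kappa^n$ and $\kappa^\omega=\sup_n\kappa^n$ are ordinal powers. In a forcing notion, $q\le p$ means that $q$ is stronger. A forcing is $<\kappa$-closed if decreasing sequences of length $<\kappa$ have lower bounds, and $\le\xi$-closed if decreasing sequences of length $\le\xi$ do. For a regular cardinal $\xi$, $\mathrm{Add}(\xi,1)=2^{<\xi}$ ordered by reverse inclusion.

## 1. A table with $\kappa^\omega$ rows, then with $\kappa^+$ rows

Let $\kappa$ be a regular uncountable cardinal. Take a table with rows $\alpha<\kappa^\omega$ and columns $\nu<\kappa$, and write into the cell $(\alpha,\nu)$ the number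
$$c(\alpha,\nu)=\min\{n:\alpha<\kappa^n\}.$$
Row $0$ gets color $0$, the rows in $[1,\kappa)$ get color $1$, the rows in $[\kappa,\kappa^2)$ get color $2$, and so on. If $A\times B$ is a nonempty rectangle on which $c$ is constantly $n$, or just $c\le n$, then $A\subseteq\kappa^n$, so $\mathrm{otp}(A)\le\kappa^n<\kappa^\omega$. So with countably many colors we have spoiled every monochromatic rectangle with $\kappa^\omega$ rows.

Now let the table have $\kappa^+$ rows and still $\kappa$ columns. A coloring that looks only at the row cannot spoil anything: with at most $\kappa$ colors, some color occurs on $\kappa^+$ rows, and a set of $\kappa^+$ ordinals has initial segments of every type $\tau<\kappa^+$. So the columns must take part, and there are only $\kappa$ of them to control $\kappa^+$ rows. Can the trick of the first table be repeated?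

**Definition (polarized relation).** For ordinals $\alpha,\beta,\gamma,\delta$ and a cardinal $\chi$, the relation $\binom{\alpha}{\beta}\rightarrow\binom{\gamma}{\delta}_\chi$ says that for every $c:\alpha\times\beta\to\chi$ there are $A\subseteq\alpha$, $B\subseteq\beta$ and $i\in\chi$ with $\mathrm{otp}(A)=\gamma$, $\mathrm{otp}(B)=\delta$ and $c''(A\times B)=\{i\}$. With the subscript $<\kappa$ it says this for every cardinal $\chi<\kappa$.

In this notation the first table shows $\binom{\kappa^\omega}{\kappa}\not\rightarrow\binom{\kappa^\omega}{\kappa}_\omega$. The relation we study is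
$$\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}\qquad(\tau<\kappa^+). \tag{1}$$
If (1) holds for $\tau$, it holds for every smaller $\tau$.

For $\tau<\kappa$ and $\kappa$ inaccessible, (1) can be checked by hand. Given $0<\chi<\kappa$ colors, let $\theta=(\chi+|\tau|+\aleph_0)^+<\kappa$ and look only at the rows below $\theta$. Each column gives a function $\theta\to\chi$. There are fewer than $\kappa$ such functions, so some set $B$ of $\kappa$ columns gives the same function $h$. Since $\theta$ is regular and greater than $\chi$, $h$ is constant on a set of size $\theta>|\tau|$, which contains a set $A$ of type $\tau$. Beyond $\kappa$, a theorem of Jones says that if $\kappa$ is weakly compact then (1) holds for $\tau=\kappa^n$, for every $n\in\omega$. Hence it holds for all $\tau<\kappa^\omega$. The first value not covered is $\tau=\kappa^\omega$, the type of our first table.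

**Definition (ineffable).** A cardinal $\kappa$ is ineffable if it is uncountable and regular and for every sequence $(A_\alpha:\alpha<\kappa)$ with $A_\alpha\subseteq\alpha$ there is $A\subseteq\kappa$ such that $\{\alpha<\kappa:A\cap\alpha=A_\alpha\}$ is stationary in $\kappa$.

For example, $\omega_1$ is not ineffable: take distinct sets $A_\alpha\subseteq\omega$ for $\omega\le\alpha<\omega_1$. If $A\cap\alpha=A_\alpha$ at two such $\alpha$, both sets equal $A\cap\omega$.

The problem, from Shimon Garti and Saharon Shelah, "Aristotelian poetry", arXiv:2109.04682 (2021), asks whether (1) holds for every $\tau\in\kappa^+$ when $\kappa$ is ineffable. The answer is no: ineffability does not imply this. It does not refute it either; the statement is independent, relative to the relevant large cardinals.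

**Theorem A.** If $\kappa$ is ineffable, there is a forcing extension in which $\kappa$ is ineffable and $\binom{\kappa^+}{\kappa}\not\rightarrow\binom{\kappa^\omega}{\kappa}_{\omega}$. In fact there is in it $c:\kappa^+\times\kappa\to\omega$ such that whenever $B\in[\kappa]^\kappa$, $n<\omega$, $A\subseteq\kappa^+$ and $c\le n$ on $A\times B$, then $\mathrm{otp}(A)\le\kappa^{2n}+1<\kappa^\omega$.

**Theorem B** (known). If $\kappa$ is measurable (hence ineffable), then $\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}$ for all $\tau<\kappa^+$.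

**Theorem C.** If $\kappa$ is measurable and $2^\kappa=\kappa^+$, there is a forcing extension in which $\kappa$ is ineffable and Ramsey and the conclusion of Theorem A holds.

Since ineffable cardinals are weakly compact (Fact 2.3), Jones' theorem makes $\kappa^\omega$ the least $\tau$ at which (1) can fail at an ineffable $\kappa$. By monotonicity, in the model of Theorem A the relation (1) fails for every $\tau\in[\kappa^\omega,\kappa^+)$. Nothing is claimed about finitely many colors.

## 2. Consequences of ineffability

**Fact 2.1.** An ineffable $\kappa$ is inaccessible.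

*Proof.* If $\lambda<\kappa\le2^\lambda$, choose distinct $A_\alpha\subseteq\lambda$ for $\lambda\le\alpha<\kappa$. If $A\cap\alpha=A_\alpha$ for stationarily many $\alpha$, then $A_\alpha=A\cap\lambda$ for two different $\alpha\ge\lambda$, a contradiction. So $\kappa$ is a strong limit. $\square$

**Fact 2.2.** If $\kappa$ is ineffable and $A_\xi\subseteq\xi$ for $\xi<\kappa$, there is $A\subseteq\kappa$ such that $\{\xi\text{ inaccessible}:A\cap\xi=A_\xi\}$ is stationary. In particular $\kappa$ is Mahlo.

*Proof.* For each singular strong limit $\xi$ choose $z_\xi\subseteq\xi$ cofinal with $\mathrm{otp}(z_\xi)<\min z_\xi$ (a cofinal set of type $\mathrm{cf}\,\xi$ taken above $\mathrm{cf}\,\xi$). For all other $\xi$ let $z_\xi=\emptyset$. For limit $\xi$ code $A_\xi$ on the even ordinals below $\xi$ and $z_\xi$ on the odd ones; this coding commutes with intersecting with a limit ordinal. Ineffability gives $A$, $Z$ and a stationary set $S$ of limit ordinals with $A\cap\xi=A_\xi$ and $Z\cap\xi=z_\xi$ for $\xi\in S$. If $S$ contained unboundedly many singular strong limits, then $Z$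 would be unbounded in $\kappa$, hence of type $\kappa$; but $\mathrm{otp}(Z\cap\xi)<\min Z$ for unboundedly many $\xi$, which forces $\mathrm{otp}(Z)\le\min Z<\kappa$, a contradiction. The strong limits below the inaccessible $\kappa$ form a club, so stationarily many $\xi\in S$ are regular uncountable strong limits. $\square$

**Fact 2.3.** Ineffable cardinals are weakly compact.

*Proof.* For an inaccessible cardinal this is the tree property. Let $T$ be a tree on the set $\kappa$, of height $\kappa$, with levels of size $<\kappa$. For club many $\alpha$ the nodes of level $<\alpha$ are exactly the ordinals below $\alpha$. For such $\alpha$ pick a node $t_\alpha$ of level $\alpha$ and put $A_\alpha=\{s:s<_Tt_\alpha\}\subseteq\alpha$; for other $\alpha$ put $A_\alpha=\emptyset$. Let $A$ be as in the definition of ineffability. For stationarily many $\alpha$, $A\cap\alpha$ is a chain meeting every level below $\alpha$. So $A$ is a cofinal branch. $\square$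

**Fact 2.4.** Measurable cardinals are ineffable.

*Proof.* Let $U$ be a normal measure on $\kappa$ and $A=\{\eta:\{\alpha:\eta\in A_\alpha\}\in U\}$. For each $\eta$, the set of $\alpha$ with $\eta\in A\leftrightarrow\eta\in A_\alpha$ is in $U$. The diagonal intersection of these sets is in $U$, and every $\alpha$ in it satisfies $A\cap\alpha=A_\alpha$. Sets in $U$ are stationary. $\square$

## 3. At a measurable cardinal every $\tau<\kappa^+$ is reached

Before trying to spoil (1), we see what stands in the way: by Theorem B, no construction from ZFC and ineffability alone can produce a counterexample.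

**Proof of Theorem B.** Let $U$ be a nonprincipal $\kappa$-complete ultrafilter on $\kappa$ and $c:\kappa^+\times\kappa\to\chi$ with $0<\chi<\kappa$. By monotonicity assume $\kappa\le\tau<\kappa^+$.

**Step 1: one color and one typical row.** For each $\alpha$ there is $i_\alpha$ with $B_\alpha=\{\xi:c(\alpha,\xi)=i_\alpha\}\in U$. Fix $i$ and $X\subseteq\kappa^+$ of size $\kappa^+$ with $i_\alpha=i$ for $\alpha\in X$. There are $2^{<\kappa}=\kappa$ pairs $(\beta,s)$ with $s\subseteq\beta<\kappa$. Discard from $X$ every $\alpha$ such that for some $\beta<\kappa$ the set $\{\alpha'\in X:B_{\alpha'}\cap\beta=B_\alpha\cap\beta\}$ has size $\le\kappa$. Each pair causes at most $\kappa$ discards, so at most $\kappa$ rows go. Let $\alpha^*$ be a remaining one. Then $X_\beta=\{\alpha\in X:B_\alpha\cap\beta=B_{\alpha^*}\cap\beta\}$ has size $\kappa^+$ for every $\beta<\kappa$.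

**Step 2: places for the rows.** To get type $\tau$, choose consecutive intervals $I_\eta$ ($\eta<\tau$) of $\kappa^+$, each meeting all $\kappa$ sets $X_\beta$. This is possible, since each $X_\beta$ is unbounded in $\kappa^+$. Let $h:\kappa\to\tau$ be a bijection.

**Step 3: the recursion.** For $\nu<\kappa$ let $\beta=\sup\{b_\mu+1:\mu<\nu\}$. Pick $\alpha_\nu\in I_{h(\nu)}\cap X_\beta$, and then $b_\nu\ge\beta$ in $B_{\alpha^*}\cap\bigcap_{\mu\le\nu}B_{\alpha_\mu}$, which lies in $U$ and so is unbounded. If $\mu\le\nu$, then $b_\nu\in B_{\alpha_\mu}$ by choice. If $\mu<\nu$, then $b_\mu\in B_{\alpha^*}\cap\beta=B_{\alpha_\nu}\cap\beta$. So $c\equiv i$ on $A\times B$ with $A=\{\alpha_\nu:\nu<\kappa\}$ of type $\tau$ and $B=\{b_\nu:\nu<\kappa\}$ of type $\kappa$. $\square$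

So a counterexample must be forced, and the forcing must destroy measurability while keeping ineffability.

## 4. A distance on $\kappa^+$ from walks

In the first table, the coloring measured how far a row is from $0$, in such a way that rows within distance $n$ have type $\le\kappa^n$. We want such a measure between any two rows of $\kappa^+$, with a triangle inequality. It comes from a square sequence.

**Definition ($\square_\kappa$).** A $\square_\kappa$-sequence is $\langle C_\alpha:0<\alpha<\kappa^+\text{ limit}\rangle$ with $C_\alpha$ club in $\alpha$, $\mathrm{otp}(C_\alpha)\le\kappa$, and $C_\beta=C_\alpha\cap\beta$ for each limit point $\beta<\alpha$ of $C_\alpha$.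

**Lemma 4.1.** Let $\kappa$ be regular and uncountable. There is a forcing $\mathbb S$ that forces $\square_\kappa$, adds no new $\kappa$-sequences of elements of the ground model, and preserves $\kappa^+$. Hence it preserves ineffability of $\kappa$, measurability of $\kappa$, and $2^\kappa=\kappa^+$.

*Proof.* Conditions are initial pieces of a square sequence: $p=\langle C_\alpha:0<\alpha\le\gamma_p\text{ limit}\rangle$ with $\gamma_p<\kappa^+$ a limit and the three properties above. The order is end-extension. For example $C_\omega=\omega$, $C_{\omega\cdot2}=\{\omega+n:1\le n<\omega\}$ is a condition with $\gamma_p=\omega\cdot2$.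

**Step 1: a way through limits.** Build a decreasing sequence with $p_{i+1}\le p_i$ arbitrary such that $\gamma_{p_{i+1}}>\gamma_{p_i}$. At limits $i\le\kappa$ let $\gamma_{p_i}=\sup_{j<i}\gamma_{p_j}$ and $C_{\gamma_{p_i}}=\{\gamma_{p_j}:j<i\}$. This set is closed in $\gamma_{p_i}$ because $\gamma_{p_j}=\sup_{k<j}\gamma_{p_k}$ for limit $j$, and its type is $i\le\kappa$. Its limit points below $\gamma_{p_i}$ are the $\gamma_{p_j}$ with $j<i$ limit, and there $C_{\gamma_{p_j}}=\{\gamma_{p_k}:k<j\}$, as coherence requires. So $p_i$ is a condition.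

**Step 2: arbitrary length.** For every $p$ and limit $\gamma\ge\gamma_p$, $\gamma<\kappa^+$, there is $q\le p$ with $\gamma_q=\gamma$, by induction on $\gamma$. If $\gamma=\gamma'+\omega>\gamma_p$ with $\gamma'$ a limit, then $\gamma'\ge\gamma_p$; extend to $\gamma'$ and put $C_\gamma=\{\gamma'+n:1\le n<\omega\}$. If $\gamma$ is a limit of limits, take an increasing continuous sequence of limit ordinals of length $\mathrm{cf}\,\gamma\le\kappa$, starting at $\gamma_p$ and cofinal in $\gamma$, and follow it as in Step 1, using the induction hypothesis at successors. So the generic sequence has length $\kappa^+$.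

**Step 3: no new $\kappa$-sequences.** Given a name for a function from $\kappa$ to $V$, let $p_{i+1}$ decide the $i$th value and take $p_\kappa$ from Step 1. So no such function is new. In particular $\kappa^+$ is not collapsed, $\square_\kappa$ holds, and the subsets of $\kappa$, the clubs of $\kappa$ and the $\kappa$-sequences of subsets of $\kappa$ are the old ones. This gives the preservation claims. $\square$

Fix a $\square_\kappa$-sequence, and put $C_{\alpha+1}=\{\alpha\}$ and $C_0=\emptyset$. To walk from $\alpha$ down to $\xi\le\alpha$, step repeatedly from the current point $\alpha'$ to $\min(C_{\alpha'}\setminus\xi)$. The number of steps is $\rho_2$: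
$$\rho_2(\xi,\xi)=0,\qquad \rho_2(\xi,\alpha)=1+\rho_2(\xi,\min(C_\alpha\setminus\xi))\quad(\xi<\alpha).$$
With $C_\omega$ and $C_{\omega\cdot2}$ as in the example above, the walk from $\omega\cdot2+1$ to $5$ is $\omega\cdot2+1\to\omega\cdot2\to\omega+1\to\omega\to5$, so $\rho_2(5,\omega\cdot2+1)=4$, while $\rho_2(5,\omega)=1$.

**Lemma 4.2.** (a) For $\alpha<\kappa^+$ and $n<\omega$, $\mathrm{otp}\{\xi<\alpha:\rho_2(\xi,\alpha)\le n\}\le\kappa^n$; for $n=0$ the set is empty. (b) (Todorcevic) For $\alpha<\beta<\kappa^+$, $\sup_{\xi<\alpha}|\rho_2(\xi,\alpha)-\rho_2(\xi,\beta)|<\omega$.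

*Proof of (a).* Induct on $n$; the case $n=0$ is clear. For $n+1$, the set is the union over $c\in C_\alpha$ of the pieces $\{\xi<\alpha:\min(C_\alpha\setminus\xi)=c,\ \rho_2(\xi,c)\le n\}$. The piece of $c$ is contained in $c+1$, and for $c<c'$ it lies below the piece of $c'$. There are $\mathrm{otp}(C_\alpha)\le\kappa$ pieces. If $n=0$, each piece has at most the element $c$, so the total type is $\le\kappa$. If $n\ge1$, each piece has type $\le\kappa^n+1\le\kappa^n\cdot2$, so the total is at most $\kappa^n\cdot2\cdot\kappa=\kappa^{n+1}$.

*Proof of (b).* Let $\alpha$ be minimal such that (b) fails for some $\beta>\alpha$. For $\eta<\alpha$, minimality applies to the pairs $\eta<\alpha$ and $\eta<\beta$; comparing both functions with $\rho_2(\cdot,\eta)$, their difference is bounded on $\xi<\eta$. So $\alpha$ is a nonzero limit (if $\alpha=\eta+1$, only the value at $\xi=\eta$ would be added), and it suffices to bound the difference on some interval $(\eta,\alpha)$.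

Let $\beta=\beta_0>\dots>\beta_k=\alpha$ be the walk, $\beta_{i+1}=\min(C_{\beta_i}\setminus\alpha)$. For $i<k-1$ we have $\alpha\notin C_{\beta_i}$, and $C_{\beta_i}$ is closed in $\beta_i>\alpha$, so $\sup(C_{\beta_i}\cap\alpha)<\alpha$. Choose $\eta<\alpha$ above these suprema, and above $\sup(C_{\beta_{k-1}}\cap\alpha)$ if that is $<\alpha$. For $\xi\in(\eta,\alpha)$ the walk from $\beta$ to $\xi$ begins $\beta_0,\dots,\beta_{k-1}$. If $\sup(C_{\beta_{k-1}}\cap\alpha)<\alpha$, its next point is $\alpha$, and $\rho_2(\xi,\beta)=k+\rho_2(\xi,\alpha)$. Otherwise $\alpha$ is a limit point of $C_{\beta_{k-1}}$, so $C_\alpha=C_{\beta_{k-1}}\cap\alpha$ by coherence. The two walks to $\xi$ from $\beta_{k-1}$ and from $\alpha$ then have the same first step, so $\rho_2(\xi,\beta_{k-1})=\rho_2(\xi,\alpha)$ and $\rho_2(\xi,\beta)=k-1+\rho_2(\xi,\alpha)$. In both cases the difference is bounded on $(\eta,\alpha)$, a contradiction. $\square$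

**Definition (the distance).** For $\alpha<\beta<\kappa^+$ let $D(\alpha,\beta)=\sup_{\xi\le\alpha}|\rho_2(\xi,\alpha)-\rho_2(\xi,\beta)|$, which is in $\omega$ by Lemma 4.2(b).

In the example, $D(\omega,\omega\cdot2+1)=3$: for $\xi<\omega$ the two values are $1$ and $4$, and for $\xi=\omega$ they are $0$ and $3$.

**Lemma 4.3.** The function $D$ has the following properties.

* **(D1)** $D(\alpha,\beta)\le D(\alpha,\gamma)+D(\beta,\gamma)$ for $\alpha<\beta<\gamma$.
* **(D2)** $\mathrm{otp}\{\alpha<\beta:D(\alpha,\beta)\le n\}\le\kappa^n$ for $\beta<\kappa^+$, $n<\omega$.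

*Proof.* (D1) is the triangle inequality at each $\xi\le\alpha$. For (D2), taking $\xi=\alpha$ gives $D(\alpha,\beta)\ge\rho_2(\alpha,\beta)$; use Lemma 4.2(a). $\square$

Once $D$ is fixed, (D1) and (D2) persist to every forcing extension that preserves $\kappa$ and $\kappa^+$.

## 5. Columns as viewpoints above all rows

From here to the end of Section 7 we work in a model $V_1$ in which

* **(H)** $\kappa$ is inaccessible (so $\kappa^{<\kappa}=\kappa$), and $D$ is a function from the pairs $\alpha<\beta<\kappa^+$ to $\omega$ with (D1) and (D2).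

If a point $d$ lay above all rows, coloring row $\alpha$ by $D(\alpha,d)$ would work: by (D1), rows of color $\le n$ have pairwise distance $\le2n$, and (D2) bounds their type. No ordinal below $\kappa^+$ lies above all rows, so one might give each column $\nu$ its own viewpoint $d_\nu<\kappa^+$ and put $c(\alpha,\nu)=D(\alpha,d_\nu)$ when $\alpha<d_\nu$ and $0$ otherwise. This stops working at $d^*=\sup_\nu d_\nu$: there are only $\kappa$ columns, so $d^*<\kappa^+$, and all rows in $[d^*,\kappa^+)$ are constantly $0$. The columns must act as viewpoints above $\kappa^+$. They can do so without being ordinals, because we use only the inequality that (D1) gives for two rows at a time, and we need it only at large columns.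

**Lemma 5.1.** Work in a model where $\kappa$ is regular and (D2) holds. Suppose $f_\alpha:\kappa\to\omega$ ($\alpha<\kappa^+$) are such that for all $\alpha<\beta<\kappa^+$ there is $\lambda<\kappa$ with
$$D(\alpha,\beta)\le f_\alpha(\nu)+f_\beta(\nu)\qquad\text{for all }\nu\in[\lambda,\kappa). \tag{2}$$
Let $c(\alpha,\nu)=f_\alpha(\nu)$. If $B\in[\kappa]^\kappa$, $A\subseteq\kappa^+$ and $c\le n$ on $A\times B$, then $\mathrm{otp}(A)\le\kappa^{2n}+1<\kappa^\omega$.

*Proof.* For $\alpha<\beta$ in $A$ choose $\nu\in B$ large enough for (2); then $D(\alpha,\beta)\le2n$. By (D2), $\mathrm{otp}(A\cap\beta)\le\kappa^{2n}$ for every $\beta\in A$. If $\mathrm{otp}(A)>\kappa^{2n}+1$, the element $\beta$ of $A$ with $\mathrm{otp}(A\cap\beta)=\kappa^{2n}+1$ would contradict this. $\square$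

To obtain (2) we ask that a column, restricted to fewer than $\kappa$ rows, look like the view from many actual ordinals.

**Definition (good pattern).** For $N\in[\kappa^+]^{<\kappa}$, a function $y:N\to\omega$ is good if for $\kappa^+$ many $d<\kappa^+$ we have $d>\alpha$ and $y(\alpha)=D(\alpha,d)$ for all $\alpha\in N$.

For $N=\{\alpha\}$, the pattern $y(\alpha)=n$ is good iff $D(\alpha,d)=n$ for $\kappa^+$ many $d$; by the pigeonhole principle some $n$ has this property. If $D(\alpha,\beta)=3$, the pattern with values $1,1$ on $\{\alpha,\beta\}$ is not good, by (G3) below.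

* **(G1)** Restrictions of good patterns are good.
* **(G2)** If $y$ is good on $N\subseteq N'\in[\kappa^+]^{<\kappa}$, then $y$ extends to a good pattern on $N'$. Indeed, among the $\kappa^+$ many $d>\sup N'$ that realize $y$, at most $\omega^{|N'|}\le\kappa$ functions $D(\cdot,d)\restriction N'$ occur, so one of them occurs $\kappa^+$ times. Taking $N=\emptyset$, good patterns exist on every $N'$.
* **(G3)** If $y$ is good on $N$ and $\alpha<\beta$ are in $N$, then $D(\alpha,\beta)\le y(\alpha)+y(\beta)$, by (D1) with $\gamma=d$.

The first forcing one would try has conditions $(a,\lambda,F)$ with $a\in[\kappa^+]^{<\kappa}$, $\lambda<\kappa$ and $F:a\times\lambda\to\omega$; extending $(a,\lambda,F)$ enlarges $a$, $\lambda$ and $F$ so that every new column is good on the old row set $a$. By (G2) conditions can be extended to any larger height, by (G3) the generic functions satisfy (2), and unions are lower bounds of short decreasing sequences.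

The trouble is ineffability. To handle a sequence $\langle A_\alpha:\alpha<\kappa\rangle$ in the extension, we want to catch it in an intermediate extension, obtained from the part $G^\delta$ of the generic that concerns the rows up to some $\delta$, find there a stationary set, and keep that set stationary in the rest. For the last point we want the rest to be $<\kappa$-closed over the intermediate model. So let $\langle p_i:i<\theta\rangle$, with $p_i=(a_i,\lambda_i,F_i)$, be decreasing such that all restrictions $p_i|\delta$ to rows $\le\delta$ lie in $G^\delta$. The natural limit $p^*$ has row set $\bigcup_ia_i$ and height $\lambda=\sup_i\lambda_i$, and we need $p^*|\delta\in G^\delta$. A condition $q\in G^\delta$ below all $p_i|\delta$ has, at each column $\nu\ge\lambda$, a pattern that is good on every $a_i\cap(\delta+1)$. For $q\le p^*|\delta$ it must be good on the union. But goodness on each $a_i\cap(\delta+1)$ gives $\kappa^+$ many witnesses $d$ for each $i$ separately, and nothing in the definition provides even one $d$ that serves all $i$. This is where the argument stops.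

The remedy has two parts. First, the row set of a condition is computed from its largest row $\alpha$ and its height $\lambda$, as a set $N(\alpha,\lambda)$ that is continuous in $\lambda$. Second, each condition carries for every row $\beta$ a closed set $x_\beta$ of heights $\mu$ at which the row set $N(\beta,\mu)$ becomes protected: from $\mu$ on, every column is good on $N(\beta,\mu)$. If the heights $\lambda_i$ are in $x_\beta$, then so is their supremum, and protection passes to the limit.

## 6. The forcing $\mathbb P$

**Step 6.1: row sets computed from top and height.** For $0<\delta<\kappa^+$ fix a surjection $e_\delta:\kappa\to\delta$, and let $e_0=\emptyset$ (so $e_0[\lambda]=\emptyset$). Let $K_\delta$ be the set of limit ordinals $0<\lambda<\kappa$ such that $e_\beta[\lambda]=e_\delta[\lambda]\cap\beta$ for all $\beta\in e_\delta[\lambda]$. Put $N(\delta,\lambda)=e_\delta[\lambda]\cup\{\delta\}$, a set of size $<\kappa$ which increases with $\lambda$.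

A small example: $e_1$ is constantly $0$. If $e_2(i)=1$ for $i<\omega$ and $e_2(i)=0$ for $i\ge\omega$, then $\omega\notin K_2$, since $1\in e_2[\omega]$ but $e_1[\omega]=\{0\}\ne\emptyset=e_2[\omega]\cap1$. Every limit $\lambda>\omega$ is in $K_2$, and $N(2,\lambda)=\{0,1,2\}$.

*$K_\delta$ is club in $\kappa$.* Closure: if $\lambda$ is a limit of $K_\delta$ and $\beta\in e_\delta[\lambda]$, then $\beta\in e_\delta[\lambda']$ for all large $\lambda'\in K_\delta\cap\lambda$; take the union of the equations. Unboundedness: given $\lambda_0<\kappa$, choose $\lambda_{n+1}>\lambda_n$ such that for all $\beta\in e_\delta[\lambda_n]$ we have $e_\beta[\lambda_n]\subseteq e_\delta[\lambda_{n+1}]$ and $e_\delta[\lambda_n]\cap\beta\subseteq e_\beta[\lambda_{n+1}]$. This is possible since $e_\delta,e_\beta$ are onto $\delta,\beta$ and $\kappa$ is regular. Then $\sup_n\lambda_n\in K_\delta$.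

*Coherence.* If $\lambda\in K_\delta$ and $\beta\in e_\delta[\lambda]$, then $\lambda\in K_\beta$: for $\gamma\in e_\beta[\lambda]=e_\delta[\lambda]\cap\beta$ we have $e_\gamma[\lambda]=e_\delta[\lambda]\cap\gamma=e_\beta[\lambda]\cap\gamma$. Consequently
$$\lambda\in K_\delta,\ \beta\in N(\delta,\lambda)\ \Longrightarrow\ \lambda\in K_\beta\ \text{ and }\ N(\delta,\lambda)\cap(\beta+1)=N(\beta,\lambda). \tag{3}$$

**Definition (the forcing $\mathbb P$).** A condition is $p=(\alpha,\lambda,F,\bar x)$, where $\alpha<\kappa^+$ (the top), $\lambda\in K_\alpha$ (the height), and, with $a=a_p=N(\alpha,\lambda)$: $F:a\times\lambda\to\omega$, $\bar x=\langle x_\beta:\beta\in a\rangle$, and for all $\beta\in a$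

* **(P1)** $x_\beta\subseteq K_\beta\cap(\lambda+1)$ is closed and $\lambda\in x_\beta$;
* **(P2)** if $\mu\in x_\beta$ and $\gamma\in e_\beta[\mu]$, then $\mu\in x_\gamma$;
* **(P3)** if $\mu\in x_\beta$ and $\mu\le\nu<\lambda$, then $F(\cdot,\nu)\restriction N(\beta,\mu)$ is good.

By (3), $N(\beta,\mu)\subseteq N(\beta,\lambda)=a\cap(\beta+1)$ for $\beta\in a$, $\mu\le\lambda$, so (P2) and (P3) make sense. Put $p'\le p$ iff $a_p\subseteq a_{p'}$, $\lambda_p\le\lambda_{p'}$, $F_p=F_{p'}\restriction(a_p\times\lambda_p)$ and $x^p_\beta=x^{p'}_\beta\cap(\lambda_p+1)$ for $\beta\in a_p$. This is transitive.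

The order does not mention new columns. Their goodness is automatic:
$$\text{if }p'\le p\text{ and }\lambda_p\le\nu<\lambda_{p'},\text{ then }F_{p'}(\cdot,\nu)\restriction a_p\text{ is good.} \tag{4}$$
Apply (P3) to $p'$ with $\beta=\alpha_p$ and $\mu=\lambda_p\in x^p_{\alpha_p}\subseteq x^{p'}_{\alpha_p}$; note $N(\alpha_p,\lambda_p)=a_p$.

**Step 6.2: restrictions to a smaller top.** These give the initial parts of the forcing. For $\beta\in a_p$ let
$$p|\beta=(\beta,\lambda_p,F_p\restriction(N(\beta,\lambda_p)\times\lambda_p),\bar x^p\restriction N(\beta,\lambda_p)).$$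
By (3), $\lambda_p\in K_\beta$ and $a_{p|\beta}=N(\beta,\lambda_p)=a_p\cap(\beta+1)$. For $\beta'\in N(\beta,\lambda_p)$ and $\mu\le\lambda_p$ we have $N(\beta',\mu)\subseteq N(\beta',\lambda_p)\subseteq N(\beta,\lambda_p)$, so (P1)–(P3) are inherited and $p|\beta$ is a condition. Clearly $p\le p|\beta$, and $(p|\beta)|\gamma=p|\gamma$ for $\gamma\in a_{p|\beta}$. Let $\mathbb P^\delta$ be the set of conditions with top $\delta$. It is nonempty: for $\lambda\in K_\delta$ take $F=0$ and all $x_\beta=\{\lambda\}$; (P1) and (P2) hold by (3), and (P3) is vacuous. Finally,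
$$\text{if }q\in\mathbb P^\delta\text{ and }r\le q,\text{ then }\delta\in a_r\text{ and }r|\delta\le q, \tag{5}$$
because $a_q=N(\delta,\lambda_q)\subseteq N(\delta,\lambda_r)=a_{r|\delta}$.

**Step 6.3: amalgamation.** This is the main tool: an extension of a restriction can be merged with the original condition.

**Lemma 6.1.** Let $\beta\in a_p$, $q\in\mathbb P^\beta$, $q\le p|\beta$, $\alpha_p\le\delta<\kappa^+$, $\zeta<\kappa$. There is $r\in\mathbb P^\delta$ with $r\le p$, $r\le q$ and height $>\zeta$. Moreover every sufficiently large $\lambda'\in K_\delta$ can be the height.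

*Proof.* Let $\lambda'\in K_\delta$ with $\lambda'>\lambda_q,\zeta$ and $\alpha_p\in a':=N(\delta,\lambda')$. By (3), $a_p\subseteq N(\alpha_p,\lambda')\subseteq a'$; so $\beta\in a'$ and $a_q\subseteq N(\beta,\lambda')\subseteq a'$. Also $a_p\cap(\beta+1)=N(\beta,\lambda_p)\subseteq N(\beta,\lambda_q)=a_q\subseteq\beta+1$, so $a_p\cap a_q=a_p\cap(\beta+1)=a_{p|\beta}$, and $F_p,F_q$ agree there below $\lambda_p$.

For $\nu\in[\lambda_p,\lambda_q)$, the pattern $F_q(\cdot,\nu)\restriction(a_p\cap a_q)$ is good, by (4) for $q\le p|\beta$. By (G2) let $y_\nu$ be a good extension of it to $a_p$. Define $F'$ on $a'\times\lambda'$ as follows. For $\nu<\lambda_q$, use $F_q$ on $a_q$; on $a_p\setminus a_q$ use $F_p$ if $\nu<\lambda_p$ and $y_\nu$ if $\nu\ge\lambda_p$; use $0$ on $a'\setminus(a_p\cup a_q)$. For $\nu\in[\lambda_q,\lambda')$, let $F'(\cdot,\nu)$ be a good pattern on $a'$. Let $x'_\gamma$ be $x^q_\gamma\cup\{\lambda'\}$ for $\gamma\in a_q$, $x^p_\gamma\cup\{\lambda'\}$ for $\gamma\in a_p\setminus a_q$, and $\{\lambda'\}$ otherwise. Put $r=(\delta,\lambda',F',\bar x')$.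

(P1) holds because $\lambda'\in K_\gamma$ for $\gamma\in a'$.

(P2): For $\mu=\lambda'$, note $e_{\beta'}[\lambda']\subseteq a'$ for $\beta'\in a'$. For $\mu<\lambda'$ and $\beta'\in a_q$ use (P2) for $q$. For $\mu<\lambda'$ and $\beta'\in a_p\setminus a_q$ use (P2) for $p$, together with $x^q_\gamma\supseteq x^p_\gamma$ for $\gamma\in a_p\cap a_q$.

(P3): Let $\mu\in x'_{\beta'}$ and $\mu\le\nu<\lambda'$; then $\mu<\lambda'$, so $\beta'\in a_p\cup a_q$. If $\nu\ge\lambda_q$, use (G1). If $\nu<\lambda_q$ and $\beta'\in a_q$, then $N(\beta',\mu)\subseteq a_q$ and (P3) for $q$ applies. If $\nu<\lambda_q$ and $\beta'\in a_p\setminus a_q$, then $\mu\le\lambda_p$ and $N(\beta',\mu)\subseteq a_p$. For $\nu<\lambda_p$ we have $F'(\cdot,\nu)\restriction a_p=F_p(\cdot,\nu)$, so (P3) for $p$ applies. For $\nu\ge\lambda_p$ we have $F'(\cdot,\nu)\restriction a_p=y_\nu$, which is good, and (G1) applies.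

Finally $r\le q$ since $\lambda'>\lambda_q$, and $r\le p$ since on $a_p\cap a_q$ we have $x^q_\gamma\cap(\lambda_p+1)=x^p_\gamma$. $\square$

Taking $\beta=\alpha_p$ and $q=p$, every $p$ extends to a condition with any prescribed top $\delta\ge\alpha_p$ and arbitrarily large height. Since every $\gamma\le\delta$ is in $N(\delta,\lambda')$ for large $\lambda'$, for each $\gamma<\kappa^+$ the set $\{p:\gamma\in a_p\}$ is dense in $\mathbb P$, and for $\delta<\delta'$ the set $\{p\in\mathbb P^{\delta'}:\delta\in a_p\}$ is dense in $\mathbb P^{\delta'}$.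

**Step 6.4: the chain condition.** It keeps $\kappa^+$ a cardinal and lets us catch subsets of $\kappa$ in initial parts.

**Lemma 6.2.** $\mathbb P$ is $\kappa^+$-c.c.

*Proof.* First let $p,q$ have the same height $\lambda$ and let $F_p,F_q$ and $\bar x^p,\bar x^q$ agree on $a_p\cap a_q$. We show that they are compatible. Take $\delta>\alpha_p,\alpha_q$ and $\lambda'\in K_\delta$ with $\lambda'>\lambda$ and $\alpha_p,\alpha_q\in e_\delta[\lambda']$. As in Lemma 6.1, $a_p\cup a_q\subseteq a':=N(\delta,\lambda')$. For $\nu<\lambda$ let $F'(\cdot,\nu)$ extend $F_p(\cdot,\nu)\cup F_q(\cdot,\nu)$ by $0$ to $a'$; for $\nu\in[\lambda,\lambda')$ let it be a good pattern on $a'$. Let $x'_\gamma$ be $x^p_\gamma\cup\{\lambda'\}$, $x^q_\gamma\cup\{\lambda'\}$ or $\{\lambda'\}$ according as $\gamma\in a_p$, $\gamma\in a_q$ or neither. (P1) holds as before. (P2) is as before for $\mu=\lambda'$; for $\mu<\lambda'$ and $\beta'\in a_p$ we have $e_{\beta'}[\mu]\subseteq a_p$ and (P2) for $p$ applies, similarly for $q$. For (P3) let $\mu\in x'_{\beta'}$, $\mu\le\nu<\lambda'$, say $\beta'\in a_p$.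 If $\nu\ge\lambda$ use (G1). If $\nu<\lambda$ then $N(\beta',\mu)\subseteq a_p$ and (P3) for $p$ applies. The result extends $p$ and $q$.

Given $\kappa^+$ conditions, thin out to a fixed height $\lambda$ and, by the $\Delta$-system lemma (using $\kappa^{<\kappa}=\kappa$), to row sets $a_p$ forming a $\Delta$-system. There are at most $\kappa$ possibilities for the restrictions of $F_p$ and $\bar x^p$ to the root, so two of the conditions agree there and are compatible. $\square$

## 7. The initial parts $\mathbb P^\delta$ and the quotients

**Step 7.1: limits in $\mathbb P^\delta$.** Here the closed sets $x_\beta$ do their work.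

**Lemma 7.1.** (a) If $q,q'\in\mathbb P^\delta$ are both weaker than some $p\in\mathbb P^\delta$ and $\lambda_q\le\lambda_{q'}$, then $q'\le q$. (b) Let $\langle p_i:i<\theta\rangle$ be strictly decreasing in $\mathbb P^\delta$ with $\theta<\kappa$ a limit. There is $p^*\in\mathbb P^\delta$ of height $\sup_i\lambda_{p_i}$ with $p^*\le p_i$ for all $i$, and
$$\text{if }q\in\mathbb P^\delta\text{ and }q\le p_i\text{ for all }i,\text{ then }q\le p^*. \tag{6}$$
In particular $\mathbb P^\delta$ is $<\kappa$-closed.

*Proof.* (a) $q$ and $q'$ are determined by $p$ and their heights: $a_q=N(\delta,\lambda_q)$, $F_q$ is a restriction of $F_p$, $x^q_\gamma=x^p_\gamma\cap(\lambda_q+1)$, and likewise for $q'$.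

(b) By (a), heights strictly increase along a strictly decreasing sequence. Let $\lambda=\sup_i\lambda_{p_i}$; it is in $K_\delta$ as $K_\delta$ is closed, and $N(\delta,\lambda)=\bigcup_ia_{p_i}$. Put $F=\bigcup_iF_{p_i}$ and $x_\beta=\{\lambda\}\cup\bigcup\{x^{p_i}_\beta:\beta\in a_{p_i}\}$, and $p^*=(\delta,\lambda,F,\bar x)$. (P1): $\lambda\in K_\beta$ by (3), and the sets $x^{p_i}_\beta$ end-extend one another, so $x_\beta$ is closed. (P2) is clear for $\mu=\lambda$, and inherited from a large $p_i$ for $\mu<\lambda$. (P3) is vacuous for $\mu=\lambda$; for $\mu\le\nu<\lambda$ take $i$ with $\beta\in a_{p_i}$ and $\nu<\lambda_{p_i}$ and use (P3) for $p_i$. Clearly $p^*\le p_i$.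

For (6), $\lambda_q\ge\lambda$, so $a_{p^*}\subseteq a_q$ and $F_q$ extends $F$. Let $\gamma\in a_{p^*}$. For all large $i$ we have $\gamma\in a_{p_i}$, so $\lambda_{p_i}\in x^{p_i}_\gamma\subseteq x^q_\gamma$. Since $x^q_\gamma$ is closed, $\lambda\in x^q_\gamma$. Hence $x^q_\gamma\cap(\lambda+1)=x^{p^*}_\gamma$.

A decreasing sequence of limit length below $\kappa$ is either eventually constant or has a strictly decreasing cofinal subsequence, so $\mathbb P^\delta$ is $<\kappa$-closed. $\square$

**Step 7.2: $\mathbb P^\delta$ is a familiar forcing.** We identify it as $\mathrm{Add}(\kappa,1)$.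

**Lemma 7.2.** If $\kappa^{<\kappa}=\kappa$, any two $<\kappa$-closed posets of size $\kappa$ in which every condition has two incompatible extensions are forcing equivalent. In particular each is equivalent to $\mathrm{Add}(\kappa,1)$.

*Proof.* Let $P=\{\pi_\alpha:\alpha<\kappa\}$ be such a poset. Below any $p$ there is an antichain of size $\kappa$: build a decreasing $\langle p_i:i<\kappa\rangle$ below $p$ and $q_i\le p_i$ with $q_i\perp p_{i+1}$, by splitting at each step and taking lower bounds at limits; the $q_i$ are pairwise incompatible. Let $\mathbb T=\{s\in\kappa^{<\kappa}:\mathrm{dom}(s)\text{ a successor}\}$, ordered by reverse inclusion. Define $\varphi:\mathbb T\to P$ by recursion. For $t\in\kappa^\alpha$, $\alpha<\kappa$, let $B_t$ be the set of common lower bounds of $\{\varphi(t\restriction(\beta+1)):\beta<\alpha\}$; it is nonempty by closure, and it is downward closed. The set of $q\in B_t$ with $q\le\pi_\alpha$ or $q\perp\pi_\alpha$ is dense and downward closed in $B_t$. So it contains an antichain of size $\kappa$, and hence, by Zorn's lemma, an antichain of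 size $\kappa$ that is maximal in $B_t$. Let $\langle\varphi(t^\frown i):i<\kappa\rangle$ enumerate it injectively.

Then $\varphi$ preserves order and incompatibility. Each level $\{\varphi(s):\mathrm{dom}(s)=\alpha+1\}$ is a maximal antichain: given $p$, build a decreasing sequence $p_\beta\le p$ ($\beta\le\alpha$) and a branch $t$ with $p_\beta\le\varphi(t\restriction(\beta+1))$. At stage $\beta$, a lower bound of $p$ and the earlier $p_\gamma$ lies in $B_{t\restriction\beta}$, so it is compatible with some $\varphi((t\restriction\beta)^\frown i)$, and $p_\beta$ can be chosen below both. So for each $\alpha$ some $\varphi(s)$ with $\mathrm{dom}(s)=\alpha+1$ is compatible with $\pi_\alpha$, and then $\varphi(s)\le\pi_\alpha$ by construction. So $\varphi$ is a dense embedding of $\mathbb T$ into $P$, and $\mathbb T$ does not depend on $P$. $\square$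

**Lemma 7.3.** For $\kappa\le\delta<\kappa^+$, $\mathbb P^\delta$ is equivalent to $\mathrm{Add}(\kappa,1)$.

*Proof.* $|\mathbb P^\delta|=\kappa$ by $\kappa^{<\kappa}=\kappa$ and the existence of arbitrarily large heights. By Lemmas 7.1 and 7.2 we need two incompatible extensions of each $p\in\mathbb P^\delta$. Choose $\gamma\in\delta\setminus a_p$ and apply the construction of Lemma 6.1 with $\beta=\delta$, $q=p$ and $\lambda'$ so large that $\gamma\in e_\delta[\lambda']$. We may let $F'(\gamma,0)$ be $0$ or $1$, since for $\nu<\lambda_p$ the verification of (P3) uses only coordinates in $a_p$. The two results are incompatible. $\square$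

**Step 7.3: generics for the initial parts.** Let $G$ be $\mathbb P$-generic over $V_1$, $V_2=V_1[G]$ and $G^\delta=G\cap\mathbb P^\delta$.

**Lemma 7.4.** (a) $G^\delta$ is $\mathbb P^\delta$-generic over $V_1$. (b) If $p$ has top $\le\delta$, then $p\in G$ iff some $q\in G^\delta$ is $\le p$. (c) Every $X\subseteq\kappa$ in $V_2$ is in $V_1[G^\delta]$ for all large $\delta<\kappa^+$. So $\kappa$ is regular in $V_2$ and $\kappa^+$ is preserved.

*Proof.* (a) If $p,q\in G^\delta$ and $r\in G$ extends both, then $r|\delta$ extends both by (5), and $r|\delta\in G$ as $r\le r|\delta$. Upward closure in $\mathbb P^\delta$ is clear. Let $E\subseteq\mathbb P^\delta$ be dense and $p\in\mathbb P$. Extend $p$ so that $\delta\in a_p$, pick $q\le p|\delta$ in $E$, and use Lemma 6.1 to get $r\le p,q$. So densely many $r$ lie below an element of $E$, and $G\cap E\ne\emptyset$.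

(b) If $p\in G$, take $r\in G$ with $r\le p$ and $\delta\in a_r$. Then $\alpha_p\in a_r\cap(\delta+1)=N(\delta,\lambda_r)$, so $a_p\subseteq N(\alpha_p,\lambda_r)\subseteq N(\delta,\lambda_r)$ and $r|\delta\le p$. The converse is clear.

(c) By Lemma 6.2 a nice name for $X$ uses at most $\kappa$ conditions. Their tops are bounded by some $\delta_0<\kappa^+$, and for $\delta\ge\delta_0$ part (b) computes $X$ from $G^\delta$. A short cofinal function into $\kappa$ would be coded by a subset of $\kappa$, hence would lie in some $V_1[G^\delta]$, where $\kappa$ is regular by Lemma 7.1. The chain condition preserves $\kappa^+$. $\square$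

**Step 7.4: the quotient is closed.** This is the point at which the first attempt stopped.

**Lemma 7.5.** For $\delta<\delta'<\kappa^+$, $V_1[G^{\delta'}]$ is an extension of $V_1[G^\delta]$ by a $<\kappa$-closed forcing.

*Proof.* Let $E'=\{p\in\mathbb P^{\delta'}:\delta\in a_p\}$, dense and downward closed in $\mathbb P^{\delta'}$, and $H=G^{\delta'}\cap E'$. The map $p\mapsto p|\delta$ from $E'$ to $\mathbb P^\delta$ is order preserving, and
$$\text{if }p\in E',\ q\in\mathbb P^\delta,\ q\le p|\delta,\text{ there is }r\in E'\text{ with }r\le p,\ r\le q,\ r|\delta\le q, \tag{7}$$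
by Lemma 6.1 with $\beta=\delta$ and top $\delta'$, and (5). In $V_1[G^\delta]$ let $Q=\{p\in E':p|\delta\in G^\delta\}$, with the order of $\mathbb P^{\delta'}$. As $p\le p|\delta$, we have $H\subseteq Q$.

*The models.* Every $q_0\in G^\delta$ has $p\in H$ with $p|\delta\le q_0$: take $r\in G$ below $q_0$ and below an element $h$ of $H$, and let $p=r|\delta'$. By (5), $p\le h$, so $p\in H$, and $p|\delta=r|\delta\le q_0$. So $G^\delta=\{q\in\mathbb P^\delta:p|\delta\le q\text{ for some }p\in H\}$. Since $G^{\delta'}$ is the upward closure of $H$ in $\mathbb P^{\delta'}$, we get $V_1[G^{\delta'}]=V_1[G^\delta][H]$.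

*$H$ is $Q$-generic over $V_1[G^\delta]$.* It is a filter in $Q$, as $G^{\delta'}$ is a filter and $E'$ is dense and downward closed. Let $q_0\in G^\delta$ force that $\dot{\mathcal D}$ is open dense in $\dot Q$. Let $p\in E'$ with $p|\delta\le q_0$. Then $p|\delta\Vdash p\in\dot Q$, so there are $q\le p|\delta$ and $p'\le p$ in $E'$ with $q\Vdash p'\in\dot{\mathcal D}$. As $q\Vdash p'|\delta\in\dot G^\delta$, we may strengthen $q$ so that $q\le p'|\delta$. Take $r\le p',q$ as in (7). Then $r|\delta$ forces $r\in\dot Q$ and $p'\in\dot{\mathcal D}$, hence $r\in\dot{\mathcal D}$ by openness. So the set of $r\in E'$ with $r|\delta\Vdash r\in\dot{\mathcal D}$, which is in $V_1$, is dense below any $p\in E'$ with $p|\delta\le q_0$. As $H$ contains such a $p$, it contains such an $r$; and $r|\delta\in G^\delta$, so $r\in\mathcal D$.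

*$Q$ is $<\kappa$-closed in $V_1[G^\delta]$.* Let $\langle p_i:i<\theta\rangle$ be strictly decreasing in $Q$, with $\theta<\kappa$ a limit. It lies in $V_1$, as $\mathbb P^\delta$ is $<\kappa$-closed. Let $p^*\in\mathbb P^{\delta'}$ be the limit from Lemma 7.1; then $p^*\in E'$. The restriction $p^*|\delta$ is exactly the limit given by Lemma 7.1 for $\langle p_i|\delta:i<\theta\rangle$ in $\mathbb P^\delta$, by the definitions of the two limits. Pick $q\in G^\delta$ of height $\ge\lambda_{p^*}$. Any two elements of the filter $G^\delta$ have a common extension in it, so by Lemma 7.1(a) they are ordered by height; hence $q\le p_i|\delta$ for all $i$. By (6), $q\le p^*|\delta$. So $p^*|\delta\in G^\delta$, that is, $p^*\in Q$. $\square$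

**Step 7.5: stationary sets survive.** A $<\kappa$-closed forcing preserves stationarity of $T\subseteq\kappa$ ($\kappa$ regular uncountable). Given a condition and a name $\dot C$ for a club, build below it a decreasing sequence $q_i$ and an increasing continuous sequence $c_i$ ($i<\kappa$) with $q_{i+1}\Vdash c_{i+1}\in\dot C$, taking lower bounds at limits. For limit $i$, $q_i\Vdash c_i\in\dot C$. The set $\{c_i:i\text{ limit}\}$ is club, so it contains an element $c_i$ of $T$, and $q_i\Vdash c_i\in\dot C\cap T$.

**Proposition 7.6.** Assume (H), and assume that $\mathrm{Add}(\kappa,1)$ forces over $V_1$ that $\kappa$ is ineffable. Then in $V_2=V_1[G]$, $\kappa$ is ineffable and there is $c:\kappa^+\times\kappa\to\omega$ as in Theorem A.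

*Proof.* *Ineffability.* $\kappa$ is regular in $V_2$ by Lemma 7.4(c). Let $\langle A_\alpha:\alpha<\kappa\rangle\in V_2$ with $A_\alpha\subseteq\alpha$. It is coded by a subset of $\kappa$, so it lies in $V_1[G^\delta]$ for some $\delta\in[\kappa,\kappa^+)$. By Lemma 7.3, $\kappa$ is ineffable there, so there is $A\in V_1[G^\delta]$ with $T=\{\alpha:A\cap\alpha=A_\alpha\}$ stationary in $V_1[G^\delta]$. Any club $C\subseteq\kappa$ of $V_2$ lies in some $V_1[G^{\delta'}]$ with $\delta'>\delta$, where $T$ is still stationary by Lemma 7.5 and Step 7.5. So $C\cap T\ne\emptyset$.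

*The coloring.* For $\alpha<\kappa^+$ let $f_\alpha=\bigcup\{F_p(\alpha,\cdot):p\in G,\ \alpha\in a_p\}$. By the density remarks after Lemma 6.1 this is a function from $\kappa$ to $\omega$. Let $\alpha<\beta<\kappa^+$. Since $G$ is a filter, there is $p\in G$ with $\alpha,\beta\in a_p$. For $\nu\in[\lambda_p,\kappa)$ there is $p'\le p$ in $G$ of height $>\nu$. By (4), $F_{p'}(\cdot,\nu)\restriction a_p$ is good, so by (G3) $D(\alpha,\beta)\le f_\alpha(\nu)+f_\beta(\nu)$. This is (2) with $\lambda=\lambda_p$. As $\kappa$ and $\kappa^+$ are preserved, (D2) persists and Lemma 5.1 applies. $\square$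

## 8. Making $\mathrm{Add}(\kappa,1)$ preserve ineffability

What is left is a model satisfying (H) in which $\mathrm{Add}(\kappa,1)$ keeps $\kappa$ ineffable. We prepare by adding a generic function at each inaccessible $\eta<\kappa$. The function $g_\xi:\xi\to2$ added at stage $\xi$ can then be used as a condition in $\mathrm{Add}(\kappa,1)$, and the pair (generic below $\xi$, $g_\xi$) is a small copy of the pair (generic below $\kappa$, $g$).

In this section $V$ is a model in which $\kappa$ is ineffable. Define $R_\xi$ for $\xi\le\kappa$ by recursion: $p\in R_\xi$ iff $p$ is a function, $\mathrm{dom}(p)$ is a set of inaccessibles $<\xi$ with $|\mathrm{dom}(p)\cap\zeta|<\zeta$ for all inaccessible $\zeta\le\xi$, and each $p(\eta)\in V_{\eta+\omega}$ is an $R_\eta$-name forced to be in $\mathrm{Add}(\eta,1)$. Put $q\le p$ iff $\mathrm{dom}(p)\subseteq\mathrm{dom}(q)$ and $q\restriction\eta\Vdash q(\eta)\le p(\eta)$ for $\eta\in\mathrm{dom}(p)$. Every $R_\eta$-name for an element of $\mathrm{Add}(\eta,1)$ has an equivalent one in $V_{\eta+\omega}$, as $R_\eta\subseteq V_\eta$ by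 (R1).

**(R1)** For inaccessible $\xi\le\kappa$: $R_\xi\subseteq V_\xi$ and $R_\xi=R_\kappa\cap V_\xi$, since conditions in $R_\xi$ have domain bounded in $\xi$. The size of $R_{\xi+1}$ is less than the next inaccessible. $R_\xi$ is a complete suborder of $R_\kappa$: compatibility in $R_\kappa$ of $r,r'\in R_\xi$ is witnessed by restricting to $\xi$, and if $r\le p\restriction\xi$ in $R_\xi$ then $r\cup p\restriction[\xi,\kappa)$ is a common extension of $r$ and $p$; the same holds for $R_{\xi+1}$ when $\xi<\kappa$. Finally $R_{\xi+1}\cong R_\xi*\mathrm{Add}(\xi,1)$ for $\xi<\kappa$.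

**(R2)** For inaccessible $\xi<\xi'\le\kappa$, $R_{\xi'}\cong R_{\xi+1}*(\text{tail})$ with the tail forced to be $\le\xi$-closed; and each inaccessible $\eta\le\kappa$ is regular in $V^{R_\eta}$.

*Proof.* In $V[G_{\xi+1}]$ the tail consists of the $p\restriction(\xi,\xi')$ with $p\in R_{\xi'}$, ordered by $p\le q$ iff $r\cup p\le r\cup q$ for some $r\in G_{\xi+1}$. The map $p\mapsto(p\restriction(\xi+1),p\restriction(\xi,\xi'))$ is a dense embedding into $R_{\xi+1}*(\text{tail})$: it preserves order; given a common extension $(s,\dot t)$ of the images of $p$ and $q$, extend $s$ to decide $\dot t=t$ and to lie below the witnesses $r$, so that $s\cup t\le p,q$; and deciding $\dot t$ also gives density.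

We prove closure for $\xi'$ and regularity for $\eta$ by simultaneous induction. Assume regularity for all $\eta<\xi'$. Let $r_0\in R_{\xi+1}$ force $\langle\dot p_i:i<\theta\rangle$, $\theta\le\xi$, to be decreasing in the tail. Let $d$ be the set of $\eta$ forced by some condition to be in some $\mathrm{dom}(\dot p_i)$. For inaccessible $\zeta\in(\xi,\xi']$, $d\cap\zeta$ is covered by at most $|R_{\xi+1}|\cdot\theta<\zeta$ sets of size $<\zeta$ (the $\mathrm{dom}(p)\cap\zeta$ for the possible values $p$ of the $\dot p_i$), so $|d\cap\zeta|<\zeta$. Define $p$ on $d$ recursively: $p(\eta)$ names the union of the $\dot p_i(\eta)$, $i<\theta$, if $r_0$ is in the generic and these are decreasing, and $\emptyset$ otherwise; here $\dot p_i(\eta)$ is read as $\emptyset$ off the domain. This is an element of $\mathrm{Add}(\eta,1)$, since $\eta>\xi$ is regular in $V^{R_\eta}$.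

We claim that for all $\eta\le\xi'$, all $i$ and all $r\le r_0$ that decide $\dot p_i=p_i$, we have $r\cup(p\restriction\eta)\le r\cup(p_i\restriction\eta)$. Induct on $\eta$; the only case to check is $\eta=\eta_0+1$ with $\eta_0\in\mathrm{dom}(p_i)$. Then $\eta_0\in d$. Let $G_{\eta_0}$ be generic with $r\cup(p\restriction\eta_0)\in G_{\eta_0}$, and let $p_j$ be the value of $\dot p_j$ for $j<\theta$. For $j<j'$ there is $r'\in G_{\xi+1}$, which we may take below $r$ and deciding $\dot p_{j'}=p_{j'}$, with $r'\cup p_{j'}\le r'\cup p_j$. Since $r'\cup(p\restriction\eta_0)\in G_{\eta_0}$, the induction hypothesis gives $r'\cup(p_{j'}\restriction\eta_0)\in G_{\eta_0}$, so in $V[G_{\eta_0}]$ the value of $p_{j'}(\eta_0)$ extends that of $p_j(\eta_0)$. So these values are decreasing in $\mathrm{Add}(\eta_0,1)$, the value of $p(\eta_0)$ is their union, and it extends that of $p_i(\eta_0)$. This proves the claim. With $\eta=\xi'$ it says that $r_0$ forces $p$ to be below all $\dot p_i$ in the tail.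

Regularity of $\eta$, given closure of the tails of $R_\eta$: if $\eta$ is not a limit of inaccessibles, then $|R_\eta|<\eta$. Otherwise a cofinal $f:\mu\to\eta$, $\mu<\eta$, would lie in $V[G_{\xi+1}]$ for an inaccessible $\xi\in(\mu,\eta)$, by the closure of the tail of $R_\eta$, although $|R_{\xi+1}|<\eta$; a contradiction. $\square$

**(R3)** $R_\kappa$ is $\kappa$-c.c. of size $\kappa$, and $\kappa$ stays inaccessible.

*Proof.* Let $p_\xi\in R_\kappa$ for inaccessible $\xi<\kappa$. Since $\kappa$ is Mahlo and $p_\xi\restriction\xi\in V_\xi$, Fodor's lemma (after coding $V_\kappa$ by $\kappa$) gives a stationary set of $\xi$ on which $p_\xi\restriction\xi$ is constant. If $\xi<\xi'$ are in it and $p_\xi\in V_{\xi'}$, then $p_\xi\cup p_{\xi'}$ is a common extension. So there is no antichain of size $\kappa$, and $\kappa$ stays regular. By (R2), for inaccessible $\eta<\kappa$ the subsets of $\eta$ in $V[G_\kappa]$ are in $V[G_{\eta+1}]$, and $|R_{\eta+1}|<\kappa$, so $\kappa$ stays a strong limit. $\square$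

**Lemma 8.1.** If $G_\kappa*g$ is generic for $R_\kappa*\mathrm{Add}(\kappa,1)$, then $\kappa$ is ineffable in $V[G_\kappa][g]$.

*Proof.* $\kappa$ is regular there, as $\mathrm{Add}(\kappa,1)$ is $<\kappa$-closed in $V[G_\kappa]$.

**Step 1: dense sets that reflect.** To compare the forcing at $\xi$ with the one at $\kappa$ we use small dense sets. Let $E_0$ be the club of limits of inaccessibles below $\kappa$. For $\xi=\kappa$ or $\xi\in E_0$ inaccessible, let $\mathbb A_\xi$ be the set of $(r,\dot q)\in V_\xi$ such that $r\in R_\xi$ and, for some inaccessible $\eta<\xi$ and some $\zeta<\xi$, $\dot q$ is an $R_{\eta+1}$-name with $\Vdash\dot q\in2^\zeta$. The order is that of $R_\xi*\mathrm{Add}(\xi,1)$.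

*$\mathbb A_\xi$ is dense in $R_\xi*\mathrm{Add}(\xi,1)$* (up to equivalence of names). Given $(r,\dot q)$, extend $r$ to decide $\mathrm{dom}(\dot q)=\zeta$ and take an inaccessible $\eta\in(\zeta,\xi)$. The tail of $R_\xi$ after $R_{\eta+1}$ is $\le\eta$-closed, so in $V[G_{\eta+1}]$ some extension of $r\restriction(\eta,\xi)$ in the tail decides all of $\dot q$. Extending $r\restriction(\eta+1)$ to decide that tail condition, we get $r'\le r$ and an $R_{\eta+1}$-name $\dot q'$, which may be taken in $V_\xi$ and with $\Vdash\dot q'\in2^\zeta$, such that $r'\Vdash\dot q=\dot q'$.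

*$\mathbb A_\xi=\mathbb A_\kappa\cap V_\xi$.* If $(r,\dot q)\in\mathbb A_\kappa\cap V_\xi$, then $r\in R_\xi$ by (R1); the conditions occurring in $\dot q$ lie in $R_{\eta+1}$ for some inaccessible $\eta<\xi$; and the forced length of $\dot q$ is at most the rank of $\dot q$, hence $<\xi$. The other inclusion is clear. The orderings agree, since $R_\xi$ is a complete suborder of $R_\kappa$ and the forced statements involved are $\Delta_0$.

**Step 2: guesses at inaccessible $\xi$.** Let $\langle\dot A_\xi:\xi<\kappa\rangle$ be a name for a sequence, forced to satisfy $\dot A_\xi\subseteq\xi$. For inaccessible $\xi\in E_0$ let $\dot g_\xi\in2^\xi$ name the generic function at stage $\xi$. In $V^{R_{\xi+1}}$ the forcing $(\text{tail})*\mathrm{Add}(\kappa,1)$ is $\le\xi$-closed, and $\dot g_\xi$ is a condition in $\mathrm{Add}(\kappa,1)$. Deciding the $\xi$ many questions "$\eta\in\dot A_\xi$?" one after the other below $(1,\dot g_\xi)$, we get $R_{\xi+1}$-names $\dot u_\xi\le(1,\dot g_\xi)$ and $\dot b_\xi\subseteq\xi$ with $\dot u_\xi\Vdash\dot A_\xi=\dot b_\xi$. As $R_{\xi+1}\cong R_\xi*\mathrm{Add}(\xi,1)$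 has $\mathbb A_\xi$ as a dense set, $\dot b_\xi$ is described by
$$\sigma_\xi=\{(\eta,s):\eta<\xi,\ s\in\mathbb A_\xi,\ s\Vdash\eta\in\dot b_\xi\}\subseteq V_\xi.$$
Fix a bijection $k:V_\kappa\to\kappa$ with $k[V_\xi]=\xi$ for club many $\xi$. Fact 2.2 applied to the sets $k[\sigma_\xi]$ gives $\sigma\subseteq V_\kappa$ and a stationary set $T_0\subseteq E_0$ of inaccessibles with $\sigma\cap V_\xi=\sigma_\xi$ for $\xi\in T_0$. So $\sigma=\bigcup_{\xi\in T_0}\sigma_\xi$. Each $\sigma_\xi$ is closed under strengthening $s$ in $\mathbb A_\xi$; hence $\sigma$ is closed under strengthening $s$ in $\mathbb A_\kappa$ (pick $\xi\in T_0$ so large that $V_\xi$ contains the objects involved). Let $\dot a$ be the name with $\eta\in\dot a$ iff $(\eta,s)\in\sigma$ for some $s$ in the generic.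

**Step 3: $\{\xi:\dot A_\xi=\dot a\cap\xi\}$ is forced to be stationary.** Otherwise some $s_1\in\mathbb A_\kappa$ forces a club $\dot C$ to be disjoint from it. Let $W=\{(\eta,s):s\in\mathbb A_\kappa,\ s\Vdash\eta\in\dot C\}$. Since $T_0$ is stationary, pick $\xi\in T_0$ with $s_1\in V_\xi$ and
$$(V_\xi,\in,\mathbb A_\xi,\le,W\cap V_\xi,\sigma_\xi)\prec(V_\kappa,\in,\mathbb A_\kappa,\le,W,\sigma).$$
Viewing $s_1\in\mathbb A_\xi$, choose the generic $G_\xi*g_\xi$ to contain $s_1$, and then the rest of the generic to contain $u_\xi$. This gives $G_\kappa*g$ with $g\supseteq g_\xi$. If $s=(r,\dot q)\in\mathbb A_\xi$, then $r\in G_\kappa$ iff $r\in G_\xi$, and $\dot q$ names a function with domain some $\zeta<\xi$, which is an initial piece of $g$ iff it is one of $g_\xi$. So $s\in G_\kappa*g$ iff $s\in G_\xi*g_\xi$; in particular $s_1\in G_\kappa*g$.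

*$\xi\in C$.* For each $\zeta<\kappa$ and $s\le s_1$ in $\mathbb A_\kappa$ there are $s'\le s$ and $\eta>\zeta$ with $(\eta,s')\in W$. By elementarity, for $\zeta<\xi$ it is dense in $\mathbb A_\xi$ below $s_1$ to have $(\eta,s')\in W$ for some $\eta\in(\zeta,\xi)$. So $G_\xi*g_\xi$ contains such an $s'$, which is then in $G_\kappa*g$, and $\eta\in C$. Hence $C\cap\xi$ is unbounded in $\xi$, and $\xi\in C$.

*$A_\xi=a\cap\xi$.* Since $u_\xi$ is in the generic, $A_\xi=b_\xi$. If $\eta\in b_\xi$, some $s\in\mathbb A_\xi\cap(G_\kappa*g)$ has $(\eta,s)\in\sigma_\xi\subseteq\sigma$, so $\eta\in a$. Conversely let $\eta\in\xi\setminus b_\xi$. Some $s\in\mathbb A_\xi\cap(G_\kappa*g)$ forces $\eta\notin\dot b_\xi$. So no $s'\le s$ in $\mathbb A_\xi$ has $(\eta,s')\in\sigma_\xi$, and by elementarity no $s'\le s$ in $\mathbb A_\kappa$ has $(\eta,s')\in\sigma$. If $(\eta,s'')\in\sigma$ for some $s''$ in the generic, a common extension of $s$ and $s''$ in $\mathbb A_\kappa$ contradicts the closure of $\sigma$ under strengthening. So $\eta\notin a$.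

Thus $\xi\in C$ and $A_\xi=a\cap\xi$, contrary to the choice of $s_1$. $\square$

## 9. Proof of Theorem A

Start with an ineffable $\kappa$. Force with $\mathbb S$; by Lemma 4.1, $\kappa$ is ineffable and $\square_\kappa$ holds in the resulting model, which we call $V$. In $V$ take $D$ from Section 4, with (D1) and (D2) by Lemma 4.3. Force with $R_\kappa$ and let $V_1=V[G_\kappa]$. By (R3), $\kappa$ is inaccessible in $V_1$ and $\kappa^+$ is preserved, so (D1) and (D2) persist and (H) holds in $V_1$. By Lemma 8.1, $\mathrm{Add}(\kappa,1)$ forces over $V_1$ that $\kappa$ is ineffable. (Lemma 8.1 holds for every generic $G_\kappa*g$, hence for every $g$ generic over $V_1$.) Force with $\mathbb P$ over $V_1$. Proposition 7.6 says that in $V_2$ the cardinal $\kappa$ is ineffable and there is $c:\kappa^+\times\kappa\to\omega$ such that $c\le n$ on $A\times B$ with $|B|=\kappa$ implies $\mathrm{otp}(A)\le\kappa^{2n}+1<\kappa^\omega$. A monochromatic $A\times B$ of color $n$ with $\mathrm{otp}(B)=\kappa$ therefore has $\mathrm{otp}(A)<\kappa^\omega$, that is, $\binom{\kappa^+}{\kappa}\not\rightarrow\binom{\kappa^\omega}{\kappa}_\omega$.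 As $\omega<\kappa$, (1) fails for $\tau=\kappa^\omega$, and by monotonicity for all $\tau\in[\kappa^\omega,\kappa^+)$. $\blacksquare$

## 10. Proof of Theorem C

Recall that $\kappa$ is Ramsey if every $f:[\kappa]^{<\omega}\to2$ has a set $X\subseteq\kappa$ of size $\kappa$ such that $f$ is constant on $[X]^n$ for each $n$, and that measurable cardinals are Ramsey.

Perform the same construction starting with $\kappa$ measurable and $2^\kappa=\kappa^+$. Both persist after forcing with $\mathbb S$, by Lemma 4.1; call the result $V$. By Fact 2.4, $\kappa$ is ineffable in $V$, so Section 9 applies: in $V_2$, $\kappa$ is ineffable and $c$ has the required property. It remains to show that $\kappa$ is Ramsey in $V_2$.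

**Lemma 10.1.** If $G_\kappa*g$ is generic over $V$ for $R_\kappa*\mathrm{Add}(\kappa,1)$, then $\kappa$ is measurable in $V[G_\kappa][g]$.

*Proof.* Let $j:V\to M$ be the ultrapower by a normal measure on $\kappa$. Then $\kappa$ is the critical point and $M$ is closed under $\kappa$-sequences. We lift $j$ twice.

**Step 1: the shape of $j(R_\kappa)$.** $M$ and $V$ have the same $V_{\kappa+1}$, and $\kappa<j(\kappa)$ is inaccessible in $M$. The names for elements of $\mathrm{Add}(\kappa,1)$ can be taken to be coded by subsets of $\kappa$, so $M[G_\kappa]$ and $V[G_\kappa]$ have the same $\mathrm{Add}(\kappa,1)$. Hence $j(R_\kappa)\cong R_\kappa*\mathrm{Add}(\kappa,1)*R_{\mathrm{tail}}$. The forcing $R_\kappa*\mathrm{Add}(\kappa,1)$ has the dense subset $\mathbb A_\kappa$ of size $\kappa$, so it is $\kappa^+$-c.c. By the standard fact about such forcings, $M[G_\kappa][g]$ is closed under $\kappa$-sequences in $V[G_\kappa][g]$.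

**Step 2: a generic for the tail.** By (R2) in $M$, $R_{\mathrm{tail}}$ is $\le\kappa$-closed in $M[G_\kappa][g]$, hence in $V[G_\kappa][g]$. It has size $j(\kappa)$ in $M[G_\kappa][g]$. By elementarity $2^{j(\kappa)}=j(\kappa^+)$ in $M$, and this remains true in $M[G_\kappa][g]$, an extension by a forcing with a dense subset of size $\kappa<j(\kappa)$. So $R_{\mathrm{tail}}$ has at most $j(\kappa^+)$ dense subsets there. In $V$, $|j(\kappa^+)|\le(\kappa^+)^\kappa=\kappa^+$. So in $V[G_\kappa][g]$ we can list these dense sets in type $\kappa^+$ and meet them one by one, with lower bounds at limits (of cofinality $\le\kappa$). This gives $H$ generic over $M[G_\kappa][g]$, with $H\in V[G_\kappa][g]$.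

**Step 3: first lift.** As $j(p)=p$ for $p\in R_\kappa\subseteq V_\kappa$, $j$ lifts to $j:V[G_\kappa]\to M[G_\kappa*g*H]=:M'$. The model $M'$ is closed under $\kappa$-sequences of $V[G_\kappa][g]$: such sequences of ordinals already lie in $M[G_\kappa][g]$, and a $\kappa$-sequence of elements of $M'$ becomes a sequence of ordinals after fixing in $M'$ a well-order of a large enough set.

**Step 4: a generic containing $g$.** The function $g$ has domain $\kappa<j(\kappa)$ and lies in $M'$, so it is a condition in $\mathrm{Add}(j(\kappa),1)$ of $M'$. That forcing is $<j(\kappa)$-closed in $M'$, so by Step 3 it is $\le\kappa$-closed in $V[G_\kappa][g]$. In $V[G_\kappa]$ we have $2^\kappa=\kappa^+$, since $R_\kappa$ is $\kappa$-c.c. of size $\kappa$; so by elementarity of the lifted $j$ the forcing has at most $j(\kappa^+)$ dense subsets in $M'$. As in Step 2 we build in $V[G_\kappa][g]$ a generic $h\ni g$ over $M'$.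

**Step 5: second lift.** As $j(q)=q$ for $q\in2^{<\kappa}$, all $j(q)$ with $q\subseteq g$ belong to $h$. So $j$ lifts to $V[G_\kappa][g]\to M'[h]$, definably in $V[G_\kappa][g]$. In $V[G_\kappa][g]$ the set $\{X\subseteq\kappa:\kappa\in j(X)\}$ is a nonprincipal $\kappa$-complete ultrafilter on $\kappa$; only the values of $j$ on a set of names for subsets of $\kappa$ are needed to define it. $\square$

By Lemma 7.3, for $\delta\in[\kappa,\kappa^+)$ the model $V_1[G^\delta]$ is of the form $V[G_\kappa][g]$. So $\kappa$ is measurable, hence Ramsey, in $V_1[G^\delta]$. A coloring $[\kappa]^{<\omega}\to2$ in $V_2$ is coded by a subset of $\kappa$, so by Lemma 7.4(c) it lies in some such $V_1[G^\delta]$, and there it has a homogeneous set of size $\kappa$. That set is still homogeneous, and of size $\kappa$, in $V_2$. Thus $\kappa$ is Ramsey in $V_2$. By Theorem B, $\kappa$ is not measurable in $V_2$. $\blacksquare$
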